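\title{Parametrized operads with a $G$-set of colors and the graph model structure on equivariant operads}

\begin{abstract}
Let $G$ be a finite group and $\mathcal T$ a $G$-transfer system. We compare two homotopy theories of equivariant colored operads: simplicial operads parametrized by the orbit category, with transfers restricted to $\mathcal T$, and simplicial colored operads with a $G$-action, with the graph model structure. We prove that the model structure on parametrized operads restricts to those whose colors form a $G$-set, and that evaluation at the free orbit is the left adjoint of a Quillen equivalence from this subcategory to operads with a $G$-action. The main step is an explicit description of free parametrized operads as fixed points of a $G$-operad of terms; it shows that the unit of the adjunction is an isomorphism on cofibrant objects.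
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group. When $G$ acts on an operad, a subgroup can act on an operation and permute its inputs at the same time. Let $\mathcal P$ be a simplicial operad with one color and a $G$-action, let $\mathcal P(S)$ be the space of operations whose inputs are indexed by the finite set $S$, and let $\mathcal P$ act on a simplicial $G$-set $Z$ through maps $\mathcal P(S)\times Z^S\to Z$ that are $G$-equivariant and compatible with renaming the inputs. If a subgroup $H\le G$ acts on $S$, then $H$ acts on $\mathcal P(S)$ through both actions at once, and a fixed vertex is an $H$-equivariant map $Z^S\to Z$ for the action $(hz)_s=hz_{h^{-1}s}$ on $Z^S$. For $G=H=S=\{e,\tau\}$ this is a binary operation $\mu$ with $\tau\mu(z,z')=\mu(\tau z',\tau z)$. Then $\mu(z,\tau z)$ is fixed by $\tau$, so $\mu$ produces a transfer $Z\to Z^G$. A homotopy theory of equivariant operads that sees such transfers must see the spaces $\mathcal P(S)^H$. A \emph{transfer system} $\mathcal T$ specifies the \emph{admissible} $H$-sets $S$ that are taken into account.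

There are two ways to set up such a theory. One can keep the operad $\mathcal P$ with its action and test maps on the spaces $\mathcal P(S)^H$ for admissible $S$. This is the graph model structure of Bonventre and Pereira on the category $\mathcal N=(\mathrm{sOp}^c)^G$ of simplicial colored operads with a $G$-action. Or one can forget that these spaces are fixed points of anything and treat them as independent data: one space $\mathcal O(p)$ for each admissible map $p\colon G\times_HS\to G/H$, together with compositions and restrictions along maps of orbits. These are simplicial versions of the colored $G$-operads of Nardin and Shah, with transfers restricted to $\mathcal T$. Their colors form a presheaf on the orbit category $\mathsf O_G$, and they form a model category $\mathcal M=\mathrm{sOp}^c_{(\mathsf O_G,\mathsf O_{\mathcal T})}$. Let $\mathcal M'=\mathrm{sOp}^{\mathrm{Set}^G}_{(\mathsf O_G,\mathsf O_{\mathcal T})}$ be the full subcategory of those objects whose presheaf of colors is the presheaf $G/H\mapsto X^H$ of a $G$-set $X$. Keeping only the operations over the free orbit $G/e$, on whose spaces the automorphism group $G$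 of $G/e$ acts, defines a functor $\phi^*\colon\mathcal M'\to\mathcal N$. Precise definitions are in Sections~\ref{sec:setting} and~\ref{sec:adjunction}. The following statement is posed as a conjecture in \cite{Marc}; we prove it.

\begin{theorem}\label{thm:A}
Let $G$ be a finite group and $\mathcal T$ a $G$-transfer system.
\begin{enumerate}
\item The category $\mathcal M'$ has a model structure whose weak equivalences and fibrations are the weak equivalences and fibrations of $\mathcal M$ between objects of $\mathcal M'$.
\item The functor $\phi^*$ has a right adjoint $\phi_*$, and $\phi^*\dashv\phi_*$ is a Quillen equivalence between $\mathcal M'$ and $\mathcal N$ with the graph model structure.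
\end{enumerate}
\end{theorem}

The proof gives more precise information about cofibrant objects. Here $\mathcal F_{\mathcal T}$ is the family of graph subgroups of the groups $G\times\Sigma_n$ that describe admissible sets (Section~\ref{ss:graph}).

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A}:
\begin{enumerate}
\item The cofibrations of $\mathcal M'$ are exactly the cofibrations of $\mathcal M$ between objects of $\mathcal M'$. Every cofibrant object of $\mathcal M$ lies in $\mathcal M'$. The inclusion $\iota\colon\mathcal M'\to\mathcal M$ has a left adjoint $R$, and $R\dashv\iota$ is a Quillen equivalence.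
\item The functor $\phi_*$ is fully faithful, and it preserves and reflects weak equivalences and fibrations. The unit $\eta_{\mathcal O}\colon\mathcal O\to\phi_*\phi^*\mathcal O$ is an isomorphism for all cofibrant $\mathcal O\in\mathcal M'$. The functors $\phi^*$ and $\phi_*$ restrict to mutually inverse equivalences between the full subcategories of cofibrant objects.
\item If $\mathcal P\in\mathcal N$ is cofibrant, the stabilizer in $G\times\Sigma_n$ of any simplex of any $\mathcal P(x_1,\dots,x_n;x_0)$ belongs to $\mathcal F_{\mathcal T}$. In particular $\mathcal P(x_1,\dots,x_n;x_0)^\Gamma=\emptyset$ for every $\Gamma\le G\times\Sigma_n$ that fixes the profile $(x_1,\dots,x_n;x_0)$ and does not belong to $\mathcal F_{\mathcal T}$.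
\item If $G\ne1$, there is an $\mathcal O\in\mathcal M'$ for which $\eta_{\mathcal O}$ is not a weak equivalence.
\end{enumerate}
\end{theorem}

The existence of the model structures on $\mathcal M$ and on $\mathcal N$ (Theorems~\ref{thm:ambient} and~\ref{thm:graph}) is used as given.

To see why one expects Theorem~\ref{thm:A}, drop the operations and compare presheaves on $\mathsf O_G$ with $G$-sets. The functor $A\mapsto A(G/e)$ is left adjoint to $X\mapsto(G/H\mapsto X^H)$, and the unit is the restriction map $A(G/H)\to A(G/e)^H$. For $G\neq 1$ it need be neither injective nor surjective: let $A(G/G)$ have two elements, or none, and let all other values be a point. But it is bijective when $A$ is a disjoint union of orbits, and a simplicial presheaf built from $\emptyset$ by attaching cells $G/H\times\partial\Delta^k\to G/H\times\Delta^k$ is, in each simplicial degree, a disjoint union of orbits. So the unit fails to be invertible in general and is invertible on cell complexes, which is all that a Quillen equivalence asks for when the right adjoint detects weak equivalences.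

The proof follows this pattern with ``disjoint union of orbits'' replaced by ``free operad''. The right adjoint $\phi_*$ takes $\mathcal P$ to its system of fixed points, so it detects weak equivalences and fibrations by the definition of the graph model structure (Section~\ref{sec:adjunction}). A cell complex in $\mathcal M'$ is degreewise a free operad. The difficulty is that a free parametrized operad is given by a universal property, which says nothing about whether its operations over $G/H$ are the fixed points of its operations over $G/e$. We therefore work in the other direction: we build a $G$-operad of terms, apply $\phi_*$, and prove that the result is free among \emph{all} parametrized operads. This rests on a unique decomposition of fixed terms, worked out for the group of order two in Section~\ref{sec:examples} and in general in Section~\ref{sec:free}. A second difficulty is that the factorizations of $\mathcal M$ leave the subcategory $\mathcal M'$; Section~\ref{sec:model} brings them back by a change of colors. Sections~\ref{sec:unit} and~\ref{sec:cofibrant} complete the proofs.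

\section{The two model categories}\label{sec:setting}

\subsection{Finite $G$-sets and presheaves}

The identity element of $G$ is $e$. So that finite sets and finite $G$-sets form small categories, we take all finite sets, including the underlying set of $G$, to be hereditarily finite; these form a set, closed under subsets, products, disjoint unions and quotients. Pullbacks are the usual subsets of products. An \emph{orbit} is a transitive finite $G$-set. We write $G$ for the free orbit $G/e$, with $G$ acting on the left, $*$ for $G/G$, and $r_g\colon G\to G$ for the $G$-map $a\mapsto ag$.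

The orbit category $\mathsf O_G$ has as objects the $G/H$ with $H\le G$ and as morphisms the $G$-maps. A $G$-set $X$ gives the presheaf $G/H\mapsto\mathrm{Hom}_G(G/H,X)\cong X^H$. This functor $\mathrm{Set}^G\to\mathrm{Psh}(\mathsf O_G)$ has the left adjoint $A\mapsto A(G/e)$, with $g$ acting by restriction along $r_g$: a map of presheaves $A\to X$ is determined by its component at $G/e$ because $X^H\to X$ is injective, and a $G$-map $A(G/e)\to X$ gives the components $A(G/H)\to A(G/e)^H\to X^H$. The counit is the identity of $X$, so the functor is fully faithful, and we regard $G$-sets as presheaves. A presheaf $A$ \emph{lies in $\mathrm{Set}^G$} if it is isomorphic to a $G$-set, that is, if the unit maps $A(G/H)\to A(G/e)^H$ are bijective. A retract of a bijection is a bijection, so this class is closed under retracts. It is closed under coproducts of presheaves, because a $G$-map from an orbit to a disjoint union lands in one summand.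

For a presheaf $A$ and a finite $G$-set $U$ let $A(U)$ be the set of maps of presheaves $U\to A$. This agrees with the given value at $G/H$ by the Yoneda lemma, it satisfies $A(\coprod_iU_i)=\prod_iA(U_i)$, and it is $\mathrm{Hom}_G(U,X)$ when $A=X$ is a $G$-set. The restriction of $x\in A(U)$ along $f\colon U'\to U$ is the composite $xf$.

\subsection{Transfer systems and admissible maps}

A \emph{$G$-transfer system} is a partial order $\to_{\mathcal T}$ on the set of subgroups of $G$ such that
\begin{itemize}
\item[(i)] $K\to_{\mathcal T}H$ implies $K\le H$;
\item[(ii)] $K\to_{\mathcal T}H$ implies $gKg^{-1}\to_{\mathcal T}gHg^{-1}$ for all $g\in G$;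
\item[(iii)] $K\to_{\mathcal T}H$ and $L\le H$ imply $K\cap L\to_{\mathcal T}L$.
\end{itemize}
A $G$-map $p\colon U\to V$ of finite $G$-sets is \emph{admissible} if $\mathrm{Stab}(u)\to_{\mathcal T}\mathrm{Stab}(pu)$ for all $u\in U$. By (ii) it suffices to test one point in each orbit of $U$. Every $G$-map $G/K\to G/H$ has the form $aK\mapsto ag^{-1}H$ with $gKg^{-1}\le H$; testing at $gK\mapsto eH$ shows that it is admissible if and only if $gKg^{-1}\to_{\mathcal T}H$. These maps form the wide subcategory $\mathsf O_{\mathcal T}\subseteq\mathsf O_G$. For $H\le G$, a finite $H$-set $S$ is \emph{admissible} if $\mathrm{Stab}_H(s)\to_{\mathcal T}H$ for all $s\in S$. Thus a map $p\colon U\to V$ to an orbit is admissible if and only if, for one and then every $v\in V$, the fiber $p^{-1}(v)$ is an admissible $\mathrm{Stab}(v)$-set; in particular $S$ is admissible if and only if $G\times_HS\to G/H$ is.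

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(a)] Isomorphisms are admissible, and so is every map between free $G$-sets.
\item[(b)] Composites and pullbacks of admissible maps are admissible.
\item[(c)] If $S$ is an admissible $H$-set and $L\le H$, then $S$ is an admissible $L$-set.
\item[(d)] If $p=p'q$ with $q\colon U\to U'$ and $p'\colon U'\to V$, and $p$ is admissible, then $q$ is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is reflexivity, and closure under composition is transitivity. Let $p\colon U\to V$ be admissible, $f\colon V'\to V$ and $(v',u)\in V'\times_VU$. Then $\mathrm{Stab}(u)\to_{\mathcal T}\mathrm{Stab}(pu)$ and $\mathrm{Stab}(v')\le\mathrm{Stab}(pu)$, so (iii) gives $\mathrm{Stab}(v',u)=\mathrm{Stab}(u)\cap\mathrm{Stab}(v')\to_{\mathcal T}\mathrm{Stab}(v')$. For (c), $\mathrm{Stab}_L(s)=\mathrm{Stab}_H(s)\cap L\to_{\mathcal T}L$ by (iii). For (d), let $u\in U$ and put $L=\mathrm{Stab}(u)\le K=\mathrm{Stab}(qu)\le H=\mathrm{Stab}(pu)$. Since $L\to_{\mathcal T}H$ and $K\le H$, (iii) gives $L=L\cap K\to_{\mathcal T}K$.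
\end{proof}

\subsection{Parametrized operads}

A \emph{cartesian square} $(f,\bar f)\colon p'\to p$ is a commutative square of finite $G$-sets
\[
\begin{array}{ccc}
U' & \xrightarrow{\ \bar f\ } & U\\[2pt]
{\scriptstyle p'}\big\downarrow\ \ & & \ \ \big\downarrow{\scriptstyle p}\\[2pt]
V' & \xrightarrow{\ f\ } & V
\end{array}
\]
in which $(p',\bar f)\colon U'\to V'\times_VU$ is bijective; equivalently, $\bar f$ restricts to a bijection $\bar f_{v'}\colon p'^{-1}(v')\to p^{-1}(fv')$ for each $v'\in V'$. We use the pasting law: if $(f,\bar f)\colon p'\to p$ is cartesian and $q\bar{\bar f}=\bar fq'$ with $q\colon W\to U$ and $q'\colon W'\to U'$, then $(\bar f,\bar{\bar f})\colon q'\to q$ is cartesian if and only if $(f,\bar{\bar f})\colon p'q'\to pq$ is.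

\begin{definition}\label{def:Toperad}
A \emph{simplicial colored $(\mathsf O_G,\mathsf O_{\mathcal T})$-operad}, or \emph{$\mathcal T$-operad}, $(A,\mathcal O)$ consists of a presheaf of colors $A\in\mathrm{Psh}(\mathsf O_G)$ and:
\begin{itemize}
\item a simplicial set $\mathcal O(p;x,y)$ for every admissible $p\colon U\to V$ with $V$ an orbit and all $x\in A(U)$, $y\in A(V)$; for an arbitrary finite base $V$ with orbits $V_i$ we put $\mathcal O(p;x,y)=\prod_i\mathcal O(p^{-1}(V_i)\to V_i;x|,y|)$, a point if $V=\emptyset$;
\item identities $1_y\in\mathcal O(\mathrm{id}_V;y,y)_0$;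
\item compositions $\mathcal O(p;x,y)\times\mathcal O(q;z,x)\to\mathcal O(pq;z,y)$, $(\omega,\theta)\mapsto\omega\circ\theta$, for admissible $q\colon W\to U$ and $p\colon U\to V$;
\item base changes $(f,\bar f)^*\colon\mathcal O(p;x,y)\to\mathcal O(p';x\bar f,yf)$ for cartesian squares $(f,\bar f)\colon p'\to p$ with $p$ admissible.
\end{itemize}
The last three items are given for orbits $V,V'$ and extended componentwise: over an orbit $V_i$ of $V$ the component of $\omega\circ\theta$ is $\omega_i\circ\theta|_{p^{-1}(V_i)}$, and over an orbit $V'_j$ of $V'$ with $f(V'_j)=V_i$ the component of $(f,\bar f)^*\omega$ is the base change of $\omega_i$ along the restricted square. The axioms are: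
\begin{itemize}
\item[(O1)] $\circ$ is associative, and $1_y\circ\omega=\omega=\omega\circ1_x$;
\item[(O2)] $(\mathrm{id},\mathrm{id})^*=\mathrm{id}$ and $(fg,\bar f\bar g)^*=(g,\bar g)^*(f,\bar f)^*$;
\item[(O3)] $(f,\bar{\bar f})^*(\omega\circ\theta)=(f,\bar f)^*\omega\circ(\bar f,\bar{\bar f})^*\theta$ for cartesian $(f,\bar f)\colon p'\to p$ and $(\bar f,\bar{\bar f})\colon q'\to q$;
\item[(O4)] $(f,f)^*1_y=1_{yf}$ for the square $(f,f)\colon\mathrm{id}_{V'}\to\mathrm{id}_V$.
\end{itemize}
They are imposed over orbits, and then hold over all finite bases, component by component. A morphism $(A,\mathcal O)\to(B,\mathcal Q)$ is a map of presheaves $\varphi\colon A\to B$ with maps $\mathcal O(p;x,y)\to\mathcal Q(p;\varphi x,\varphi y)$ that preserve identities, composition and base change. This defines $\mathcal M$; the full subcategory of objects whose colors lie in $\mathrm{Set}^G$ is $\mathcal M'$.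
\end{definition}

For $V=G/H$, think of $\mathcal O(p;x,y)$ as a space of $H$-equivariant operations whose inputs are indexed by the $H$-set $p^{-1}(eH)$. Base change combines two kinds of structure: renaming the inputs along an isomorphism $\sigma\colon U'\to U$, which is $(\mathrm{id}_V,\sigma)^*$, and restricting along a map of orbits $f\colon V'\to V$ to the chosen pullback $V'\times_VU$. The definition can equally be given in terms of these two kinds of maps; Appendix~\ref{app:axioms} lists the associativity, unitality, functoriality and compatibility axioms in that form and shows that the two presentations agree. Operation spaces given only over the orbits $G/H$ extend to all orbits by transport along chosen isomorphisms $V\cong G/H$.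

For an isomorphism $p\colon U\to V$ and $y\in A(V)$ put $1_p=1_p^y=(\mathrm{id}_V,p)^*1_y\in\mathcal O(p;yp,y)$. Morphisms preserve these renamed identities, and composing with them is base change.

\begin{lemma}\label{lem:ids}
\begin{enumerate}
\item[(a)] If $\omega\in\mathcal O(p\colon U\to V;x,y)$ and $\sigma\colon U'\to U$ is an isomorphism, then $\omega\circ1_\sigma=(\mathrm{id}_V,\sigma)^*\omega$.
\item[(b)] If $(f,\bar f)\colon p'\to p$ is cartesian and $p$ is an isomorphism, then $(f,\bar f)^*1_p=1_{p'}$.
\item[(c)] If $c\colon V_1\to V_2$ is an isomorphism and $\xi\in\mathcal O(q\colon U\to V_1;x,yc)$, then $1_c\circ\xi=(c^{-1},\mathrm{id}_U)^*\xi$ for the square $(c^{-1},\mathrm{id}_U)\colon cq\to q$.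
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply (O3) to $\omega=\omega\circ1_x$ with the squares $(\mathrm{id}_V,\mathrm{id}_U)\colon p\to p$ and $(\mathrm{id}_U,\sigma)\colon\sigma\to\mathrm{id}_U$. (b) By (O2) and (O4),
\[
(f,\bar f)^*(\mathrm{id},p)^*1_y=(f,p\bar f)^*1_y=(f,fp')^*1_y=(\mathrm{id},p')^*(f,f)^*1_y=1_{p'}.
\]
(c) Put $\xi'=(c^{-1},\mathrm{id}_U)^*\xi$, so that $\xi=(c,\mathrm{id}_U)^*\xi'$ by (O2). Then (O3) gives $1_c\circ\xi=(\mathrm{id}_{V_2},c)^*1_y\circ(c,\mathrm{id}_U)^*\xi'=(\mathrm{id}_{V_2},\mathrm{id}_U)^*(1_y\circ\xi')=\xi'$.
\end{proof}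

A $\mathcal T$-operad is \emph{discrete} if its operation spaces are sets. For $j\ge0$ the $j$-simplices of $\mathcal O$ form a discrete $\mathcal T$-operad $\mathcal O_j$ with the same colors, and an object of $\mathcal M$ is the same as a simplicial object in discrete $\mathcal T$-operads whose simplicial operators are the identity on colors. For an orbit $V$, the \emph{homotopy category of $\mathcal O$ at $V$} has object set $A(V)$ and morphism sets $\pi_0\mathcal O(\mathrm{id}_V;x,y)$; base change along an isomorphism of orbits identifies these categories. Recall that a functor $\Psi$ is an \emph{isofibration} if every isomorphism $\beta\colon\Psi x\to y'$ is $\Psi\alpha$ for an isomorphism $\alpha$ with source $x$.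

\begin{theorem}[used as given]\label{thm:ambient}
The category $\mathcal M$ has a cofibrantly generated model structure in which a morphism is a weak equivalence (respectively a fibration) if and only if all its maps of operation spaces are weak homotopy equivalences (Kan fibrations) and the induced functor of homotopy categories at every orbit is essentially surjective (an isofibration).
\end{theorem}

We call these classes of maps, and the resulting cofibrations, \emph{ambient}.

\begin{lemma}\label{lem:lfp}
The categories $\mathcal M$ and $\mathcal M'$ are locally finitely presentable; in particular they are complete and cocomplete, and every object is small. The inclusion $\iota\colon\mathcal M'\to\mathcal M$ has a left adjoint $R$.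
\end{lemma}

\begin{proof}
A finitary essentially algebraic theory has a set of sorts, total and partial operations of finite arity, for each partial operation finitely many equations between total operations that describe its domain, and a set of equations. Its category of models is locally finitely presentable \cite[Theorem~3.36]{AR}, and limits and filtered colimits are computed on the sorts.

For $\mathcal M'$ the sorts are the $G$-set $X$ of colors and the sets $O_{p,m}=\coprod_{x,y}\mathcal O(p;x,y)_m$ for admissible $p\colon U\to V$ over an orbit and $m\ge0$. The total operations are the action of each $g\in G$ on $X$, the input and output colors $O_{p,m}\to X$ (one for each $u\in U$ and each $v\in V$), the simplicial operators, and the base changes along cartesian squares over orbits. The identity is a partial operation $X^V\to O_{\mathrm{id}_V,0}$ defined on equivariant families, and composition is a partial operation on $O_{p,m}\times\prod_iO_{q_i,m}$, with $i$ running over the orbits of $U$, defined when the colors match at each $u\in U$. Both domains are given by finitely many equations because $G$, $U$ and $V$ are finite.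 The remaining requirements (equivariance of colors, colors of identities, composites, base changes and images under simplicial operators, the simplicial identities and their compatibility with the structure, and (O1)--(O4)) are equations. For $\mathcal M$ replace $X$ by sorts $A(V)$ for the orbits $V$, with the restriction maps as total operations and one input color for each orbit of $U$.

The functor $\iota$ leaves the sorts $O_{p,m}$ unchanged and replaces $X$ by the sets $\mathrm{Hom}_G(V,X)$, which are finite limits of copies of $X$. Hence $\iota$ preserves limits and filtered colimits, and such a functor between locally presentable categories has a left adjoint \cite[Theorem~1.66]{AR}.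
\end{proof}

\subsection{Operads with a $G$-action and the graph model structure}\label{ss:graph}

The fibers of a map $p\colon U\to V$ carry no ordering, so we use operads in coordinate-free form, and we combine the $G$-action and the renaming of inputs into one family of maps.

\begin{definition}\label{def:Goperad}
A \emph{$G$-operad} $\mathcal P$ consists of a $G$-set of colors $C$ and:
\begin{itemize}
\item simplicial sets $\mathcal P(S,x;c)$ for finite sets $S$, maps $x\colon S\to C$ and $c\in C$;
\item identities $1_c\in\mathcal P(\{s\},c;c)_0$ for each one-point set $\{s\}$;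
\item compositions $\omega\circ(\theta_s)_{s\in S}\in\mathcal P(R,z;c)$ for $r\colon R\to S$, $\omega\in\mathcal P(S,x;c)$ and $\theta_s\in\mathcal P(r^{-1}(s),z|;x(s))$;
\item transports $(g,\beta)_*\colon\mathcal P(S,x;c)\to\mathcal P(S',gx\beta^{-1};gc)$ for $g\in G$ and bijections $\beta\colon S\to S'$.
\end{itemize}
The axioms are:
\begin{itemize}
\item[(P1)] $\big(\omega\circ(\theta_s)_s\big)\circ(\xi_b)_{b\in R}=\omega\circ\big(\theta_s\circ(\xi_b)_{b\in r^{-1}(s)}\big)_s$, and $1_c\circ(\theta)=\theta$, and $\omega\circ(1_{x(s)})_s=\omega$;
\item[(P2)] $(e,\mathrm{id})_*=\mathrm{id}$ and $(g,\beta)_*(h,\beta')_*=(gh,\beta\beta')_*$;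
\item[(P3)] $(g,\alpha)_*\big(\omega\circ(\theta_s)_s\big)=(g,\beta)_*\omega\circ\big((g,\alpha|)_*\theta_{\beta^{-1}s'}\big)_{s'\in S'}$ for bijections $\alpha\colon R\to R'$, $\beta\colon S\to S'$ with $r'\alpha=\beta r$;
\item[(P4)] $(g,\beta)_*1_c=1_{gc}$.
\end{itemize}
Morphisms are $G$-maps of colors with maps of operation spaces preserving this structure. This defines $\mathcal N$.
\end{definition}

The maps $(e,\beta)_*$ make $\mathcal P$ a simplicial colored operad, the maps $(g,\mathrm{id})_*$ are an action of $G$ by operad automorphisms, and $(g,\beta)_*$ is their composite in either order. Restricting to the sets $S=\{1,\dots,n\}$ gives the usual description by spaces $\mathcal P(x_1,\dots,x_n;x_0)$ with $\Sigma_n$-actions; nothing is lost, since any bijection $\{1,\dots,n\}\cong S$ recovers $\mathcal P(S,x;c)$. The group $G\times\Sigma_n$ acts on \emph{profiles} by $(g,\sigma)\cdot(x_1,\dots,x_n;x_0)=(gx_{\sigma^{-1}(1)},\dots,gx_{\sigma^{-1}(n)};gx_0)$, and through $(g,\sigma)_*$ on the disjoint union of the spaces $\mathcal P(x_1,\dots,x_n;x_0)$; stabilizers of simplices refer to this action.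

For $H\le G$ and a homomorphism $\rho\colon H\to\Sigma_n$ let $\Gamma_\rho=\{(h,\rho(h))\}\le G\times\Sigma_n$ be its graph, and let $\mathcal F_{\mathcal T}$ be the family of those $\Gamma_\rho$ for which $\rho$ makes $\{1,\dots,n\}$ an admissible $H$-set. A subgroup of $\Gamma_\rho$ is the graph of a restriction of $\rho$, so $\mathcal F_{\mathcal T}$ is closed under subgroups by Lemma~\ref{lem:adm}(c). A profile is fixed by $\Gamma_\rho$ if and only if $x_{\rho(h)i}=hx_i$ and $hx_0=x_0$ for all $h\in H$. In coordinate-free terms: if $S$ is a finite $H$-set, $x\colon S\to C$ an $H$-map and $c\in C^H$, then $H$ acts on $\mathcal P(S,x;c)$ by $h\bullet\omega=(h,h|_S)_*\omega$, and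
\begin{equation}\label{eq:graphfix}
\mathcal P(S,x;c)^H\cong\mathcal P(x_1,\dots,x_n;x_0)^{\Gamma_\rho}
\end{equation}
after numbering the elements of $S$. Pairs of a group $\Gamma\in\mathcal F_{\mathcal T}$ and a $\Gamma$-fixed profile are exactly the numbered quadruples $(H,S,x,c)$ with $S$ admissible. The \emph{$H$-fixed category} of $\mathcal P$ is the simplicial category with objects $C^H$ and mapping spaces $\mathcal P(x;y)^H$.

\begin{theorem}[Bonventre--Pereira; used as given]\label{thm:graph}
The category $\mathcal N$ has a model structure, the graph model structure, in which $F\colon\mathcal P\to\mathcal Q$ is a weak equivalence (respectively a fibration) if and only if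
\begin{itemize}
\item[(a)] for every $\Gamma\in\mathcal F_{\mathcal T}$ and every $\Gamma$-fixed profile, $\mathcal P(x_1,\dots,x_n;x_0)^\Gamma\to\mathcal Q(Fx_1,\dots,Fx_n;Fx_0)^\Gamma$ is a weak homotopy equivalence (a Kan fibration), and
\item[(b)] for every $H\le G$, the functor induced by $F$ on $\pi_0$ of the $H$-fixed categories is essentially surjective (an isofibration).
\end{itemize}
\end{theorem}

\subsection{Facts about model categories}\label{ss:modelfacts}

A model structure on a complete and cocomplete category consists of three classes of maps, closed under retracts, such that weak equivalences satisfy two-out-of-three, cofibrations have the left lifting property (LLP) against trivial fibrations, trivial cofibrations have it against fibrations, and every map factors as a cofibration followed by a trivial fibration and as a trivial cofibration followed by a fibration; ``trivial'' means ``also a weak equivalence''. We use the following standard facts. A map of simplicial sets is a trivial Kan fibration if and only if it has the right lifting property (RLP) against all $\partial\Delta^k\to\Delta^k$. For a set $I$ of maps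 in a cocomplete category, a \emph{relative $I$-cell complex} is a transfinite composition of pushouts of maps in $I$ (pushouts of coproducts of maps in $I$ are of this form, by well-ordering the summands), and an \emph{$I$-cell complex} is an object reached in this way from the initial object. Relative $I$-cell complexes have the LLP against all maps with the RLP against $I$. If all objects are small, the small object argument factors every map, functorially, as a relative $I$-cell complex followed by a map with the RLP against $I$. An adjunction $L\dashv U$ between model categories is a \emph{Quillen adjunction} if $U$ preserves fibrations and trivial fibrations; then $L$ preserves cofibrant objects. It is a \emph{Quillen equivalence} if, for cofibrant $a$ and fibrant $b$, a map $La\to b$ is a weak equivalence exactly when its adjunct $a\to Ub$ is. The following observation is applied twice.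

\begin{lemma}\label{lem:QE}
Let $L\dashv U$ be an adjunction between model categories such that $U$ preserves fibrations, $U$ preserves and reflects weak equivalences, and the unit $\eta_a$ is an isomorphism for all cofibrant $a$. Then $L\dashv U$ is a Quillen equivalence.
\end{lemma}

\begin{proof}
The adjunction is Quillen. The adjunct of $F\colon La\to b$ is $UF\circ\eta_a$. For cofibrant $a$ it is a weak equivalence if and only if $UF$ is, if and only if $F$ is.
\end{proof}

\section{The adjunction}\label{sec:adjunction}

\subsection{Evaluation at the free orbit}

Let $\mathcal O\in\mathcal M'$ have colors $X$. For a finite set $S$ let $\pi_S\colon G\times S\to G$ be the projection, with $G$ acting on the left factor, and write $\pi_s=\pi_{\{s\}}$, an isomorphism. For $S=\{1,\dots,n\}$ the map $\pi_S$ is the fold map $\coprod_nG/e\to G/e$; it is admissible by Lemma~\ref{lem:adm}(a), and its automorphisms over $G$ are the permutations of the summands. For $x\colon S\to X$ and $c\in X$ let $\tilde x(a,s)=ax(s)$ and $\tilde c(a)=ac$. The $G$-operad $\phi^*\mathcal O$ has colors $X$ and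
\[
\phi^*\mathcal O(S,x;c)=\mathcal O(\pi_S;\tilde x,\tilde c),\qquad(g,\beta)_*=(r_g,r_g\times\beta^{-1})^*,\qquad 1_c=1_{\pi_s}^{\tilde c}\ \text{ on }\{s\}.
\]
So $\Sigma_n$ acts by permuting summands and $g$ acts by restriction along $r_g$; on colors this is $\tilde cr_g=\widetilde{gc}$. For $r\colon R\to S$ the composite is $\omega\circ\langle\theta_s\rangle_s$, formed in $\mathcal O$ along $\pi_S(\mathrm{id}\times r)=\pi_R$, where $\langle\theta_s\rangle_s\in\mathcal O(\mathrm{id}\times r)$ has the component $(\pi_s,\mathrm{id})^*\theta_s$ over the orbit $G\times\{s\}$; this moves $\theta_s$ from the base $G$ to the base $G\times\{s\}$.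

We check the axioms. (P2) is (O2), as $r_hr_g=r_{gh}$, and (P4) is Lemma~\ref{lem:ids}(b). For (P3), (O3) gives $(g,\alpha)_*(\omega\circ\langle\theta_s\rangle)=(g,\beta)_*\omega\circ(r_g\times\beta^{-1},r_g\times\alpha^{-1})^*\langle\theta_s\rangle$, and by (O2) the component of the last factor over $G\times\{s'\}$, $s'=\beta s$, is $(r_g\pi_{s'},r_g\times\alpha^{-1}|)^*\theta_s=(\pi_{s'},\mathrm{id})^*(g,\alpha|)_*\theta_s$. For associativity, the component of $\langle\theta_s\rangle\circ\langle\xi_b\rangle$ over $G\times\{s\}$ is $(\pi_s,\mathrm{id})^*\theta_s\circ\langle\xi_b\rangle_{b\in r^{-1}(s)}$, which is $(\pi_s,\mathrm{id})^*\big(\theta_s\circ\langle\xi_b\rangle_{b\in r^{-1}(s)}\big)$ by (O3); now use (O1). For the units, $1_{\pi_s}\circ(\pi_s,\mathrm{id})^*\theta=\theta$ by Lemma~\ref{lem:ids}(c), and $\langle1_{\pi_s}\rangle_s=1_{\tilde x}$ by Lemma~\ref{lem:ids}(b). A morphism in $\mathcal M'$ preserves all this structure, so $\phi^*\colon\mathcal M'\to\mathcal N$ is a functor.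

\subsection{Fixed points}

In the other direction we want $\phi_*\mathcal P(G\times_HS\to G/H)$ to be $\mathcal P(S)^H$. To avoid choosing base points, which composition and base change would not respect, we describe an element as an equivariant family with one operation for each point of the base. Let $\mathcal P\in\mathcal N$ have colors $C$. For admissible $p\colon U\to V$, $x\in\mathrm{Hom}_G(U,C)$, $y\in\mathrm{Hom}_G(V,C)$ and $\xi\in\mathcal P(p^{-1}(v),x|;y(v))$ put $g\bullet\xi=(g,g|_{p^{-1}(v)})_*\xi$, an element of $\mathcal P(p^{-1}(gv),x|;y(gv))$ because $x$ and $y$ are equivariant. Let $\phi_*\mathcal P$ have colors $C$ and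
\[
\phi_*\mathcal P(p;x,y)=\big\{(\omega_v)_{v\in V}\ :\ \omega_v\in\mathcal P(p^{-1}(v),x|;y(v)),\ \ \omega_{gv}=g\bullet\omega_v\big\},
\]
\[
(1_y)_v=1_{y(v)},\qquad(\omega\circ\theta)_v=\omega_v\circ(\theta_u)_{u\in p^{-1}(v)},\qquad\big((f,\bar f)^*\omega\big)_{v'}=(e,\bar f_{v'}^{-1})_*\,\omega_{fv'}.
\]
These formulas make sense for every finite $V$ and agree with the componentwise extension, since the equivariance condition involves one orbit of $V$ at a time. The families on the second line are equivariant: for identities by (P4); for composition by (P3) with $\alpha$ and $\beta$ the restrictions of $g$ to $(pq)^{-1}(v)$ and $p^{-1}(v)$, which gives $g\bullet(\omega\circ\theta)_v=g\bullet\omega_v\circ(g\bullet\theta_{g^{-1}u'})_{u'}=(\omega\circ\theta)_{gv}$; for base change by (P2) and the equivariance of $\bar f$,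
\[
(e,\bar f_{gv'}^{-1})_*(g,g|)_*\omega_{fv'}=(g,\bar f_{gv'}^{-1}g|)_*\omega_{fv'}=(g,g|\bar f_{v'}^{-1})_*\omega_{fv'}=g\bullet(e,\bar f_{v'}^{-1})_*\omega_{fv'}.
\]
Axioms (O1), (O2), (O4) are (P1), (P2), (P4) at each point of the base, and (O3) at $v'$ is (P3) with $g=e$, $\alpha=\bar{\bar f}_{v'}^{-1}$ and $\beta=\bar f_{v'}^{-1}$. A morphism of $G$-operads acts on families pointwise, so $\phi_*\colon\mathcal N\to\mathcal M'$ is a functor.

\begin{lemma}\label{lem:detect}
Let $p\colon U\to V$ be admissible with $V$ an orbit, $v\in V$, $H=\mathrm{Stab}(v)$ and $S=p^{-1}(v)$. Evaluation at $v$ is a natural isomorphism $\phi_*\mathcal P(p;x,y)\cong\mathcal P(S,x|;y(v))^H$. A map $F$ in $\mathcal N$ is a weak equivalence (respectively a fibration) if and only if $\phi_*F$ is an ambient one.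
\end{lemma}

\begin{proof}
If $\omega$ is equivariant then $h\bullet\omega_v=\omega_{hv}=\omega_v$ for $h\in H$. Conversely an $H$-fixed $\xi$ extends uniquely, by $\omega_{gv}=g\bullet\xi$, which is well defined by (P2). The $H$-set $S$ is admissible, $x|$ is an $H$-map and $y(v)\in C^H$. Every quadruple $(H,S,x,c)$ with $S$ admissible arises, up to renaming $S$, from $G\times_HS\to G/H$, since $G$-maps $G\times_HS\to C$ are $H$-maps $S\to C$. By \eqref{eq:graphfix}, condition (a) of Theorem~\ref{thm:graph} for $F$ is the condition on operation spaces for $\phi_*F$. For $p=\mathrm{id}_V$, evaluation at $v$ identifies $\mathrm{Hom}_G(V,C)$ with $C^H$ and $\phi_*\mathcal P(\mathrm{id}_V;x,y)$ with $\mathcal P(x(v);y(v))^H$, compatibly with composition and identities. So the homotopy category of $\phi_*\mathcal P$ at $V$ is $\pi_0$ of the $H$-fixed category of $\mathcal P$, and condition (b) for $F$ is the condition on homotopy categories for $\phi_*F$.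
\end{proof}

\subsection{Unit and counit}

An operation over $V$ can be restricted to the free orbit along each of the maps $G\to V$, and these are indexed by the points of $V$. This is the unit.

\begin{proposition}\label{prop:adj}
The functor $\phi_*$ is right adjoint to $\phi^*$. The unit $\eta$ and the counit $\varepsilon$ are the identity on colors, and $\varepsilon$ is an isomorphism. Consequently $\phi_*$ is fully faithful, and $\eta_{\mathcal O}$ is an isomorphism whenever $\mathcal O\cong\phi_*\mathcal P$ for some $\mathcal P$. Both functors and $\eta$ are defined degreewise: $(\eta_{\mathcal O})_j=\eta_{\mathcal O_j}$.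
\end{proposition}

\begin{proof}
\emph{The unit.} For $p\colon U\to V$ and $v\in V$ let $\kappa_v\colon G\to V$, $a\mapsto av$, and $\bar\kappa_v\colon G\times p^{-1}(v)\to U$, $(a,s)\mapsto as$. The square $(\kappa_v,\bar\kappa_v)\colon\pi_{p^{-1}(v)}\to p$ is cartesian, because $\{a\}\times p^{-1}(v)\to p^{-1}(av)$ is bijective. For $\omega\in\mathcal O(p;x,y)$ put
\[
\eta(\omega)_v=(\kappa_v,\bar\kappa_v)^*\omega\in\phi^*\mathcal O(p^{-1}(v),x|;y(v));
\]
the colors are correct because $x(as)=ax(s)$ and $y(av)=ay(v)$, which is where we use that the colors form a $G$-set.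

The family is equivariant: $g\bullet\eta(\omega)_v=(r_g,r_g\times g^{-1}|)^*(\kappa_v,\bar\kappa_v)^*\omega$, and the composite square consists of $\kappa_vr_g=\kappa_{gv}$ and $(a,s')\mapsto(ag,g^{-1}s')\mapsto as'$, which is $\bar\kappa_{gv}$. It preserves identities: $\eta(1_y)_v=1_{\pi_v}$ by Lemma~\ref{lem:ids}(b). It preserves base change: $f\kappa_{v'}=\kappa_{fv'}$ and $\bar f\bar\kappa_{v'}=\bar\kappa_{fv'}(\mathrm{id}\times\bar f_{v'})$, so by (O2)
\[
\eta\big((f,\bar f)^*\omega\big)_{v'}=(\mathrm{id},\mathrm{id}\times\bar f_{v'})^*\eta(\omega)_{fv'}=(e,\bar f_{v'}^{-1})_*\eta(\omega)_{fv'}.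
\]
It preserves composition: for $\theta$ over $q\colon W\to U$ let $\bar{\bar\kappa}_v\colon G\times(pq)^{-1}(v)\to W$, $(a,w)\mapsto aw$. The square $(\bar\kappa_v,\bar{\bar\kappa}_v)\colon\mathrm{id}\times q|\to q$ is cartesian by pasting, and (O3) gives $\eta(\omega\circ\theta)_v=\eta(\omega)_v\circ(\bar\kappa_v,\bar{\bar\kappa}_v)^*\theta$. Over $G\times\{s\}$ we have $\bar\kappa_v=\kappa_s\pi_s$, and $\bar{\bar\kappa}_v$ restricts to $\bar\kappa_s\colon G\times q^{-1}(s)\to W$. So the component of the second factor is $(\pi_s,\mathrm{id})^*\eta(\theta)_s$, the second factor is $\langle\eta(\theta)_s\rangle_s$, and $\eta(\omega\circ\theta)_v=(\eta(\omega)\circ\eta(\theta))_v$. Thus $\eta_{\mathcal O}$ is a morphism, natural because morphisms preserve base change.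

\emph{The counit.} An element of $\phi^*\phi_*\mathcal P(S,x;c)$ is an equivariant family $(\omega_a)_{a\in G}$ with $\omega_a$ an operation with input set $\{a\}\times S$. Put $\varepsilon(\omega)=(e,\mathrm{pr})_*\omega_e$ with $\mathrm{pr}\colon\{e\}\times S\to S$. This is an isomorphism by Lemma~\ref{lem:detect} for $V=G$, $v=e$. For transports, $((g,\beta)_*\omega)_e$ is obtained from $\omega_g=g\bullet\omega_e$ by renaming along $(g,s)\mapsto(e,\beta s)$. The composite bijection $(e,s)\mapsto(g,s)\mapsto(e,\beta s)\mapsto\beta s$ is $\beta\,\mathrm{pr}$, so $\varepsilon((g,\beta)_*\omega)=(g,\beta\,\mathrm{pr})_*\omega_e=(g,\beta)_*\varepsilon(\omega)$. For composition, $\langle\theta_s\rangle$ has the value $(\theta_s)_e$ at the point $(e,s)$, so $(\omega\circ\langle\theta_s\rangle)_e=\omega_e\circ((\theta_s)_e)_{(e,s)}$, and (P3) for the projections gives $\varepsilon(\omega)\circ(\varepsilon(\theta_s))_s$. Identities are preserved by (P4). So $\varepsilon$ is a natural isomorphism.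

\emph{Triangle identities.} For $\omega\in\phi_*\mathcal P(p;x,y)$, the value of $\eta(\omega)_v=(\kappa_v,\bar\kappa_v)^*\omega$ at $e$ is $(e,\mathrm{pr}^{-1})_*\omega_v$, because $\bar\kappa_v$ restricts to $\mathrm{pr}$ on $\{e\}\times p^{-1}(v)$. Hence $\varepsilon(\eta(\omega)_v)=\omega_v$. For $\omega\in\phi^*\mathcal O(S,x;c)$ we have $\kappa_e=\mathrm{id}_G$ and $\bar\kappa_e=\mathrm{id}\times\mathrm{pr}$, so $\varepsilon(\eta(\omega))=(\mathrm{id},\mathrm{id}\times\mathrm{pr}^{-1})^*(\mathrm{id},\mathrm{id}\times\mathrm{pr})^*\omega=\omega$.

A right adjoint with invertible counit is fully faithful, and $\phi_*\varepsilon_{\mathcal P}\circ\eta_{\phi_*\mathcal P}=\mathrm{id}$ shows that $\eta_{\phi_*\mathcal P}$ is invertible. All formulas act on $j$-simplices for each $j$ separately.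
\end{proof}

By Lemmas~\ref{lem:QE} and~\ref{lem:detect}, once $\mathcal M'$ has its model structure everything depends on the unit at cofibrant objects.

\section{Two examples}\label{sec:examples}

\subsection{The unit is not always a weak equivalence}\label{ss:counter}

The first example proves Theorem~\ref{thm:B}(4) and shows that some hypothesis on $\mathcal O$ is needed: an operation over $G/G$ can become invisible after restriction to $G/e$. Let $G\ne1$. For an orbit $V$ let $M(V)=\mathbb Z/2$ if $V$ is a point and $M(V)=0$ otherwise, and let $f^*\colon M(V)\to M(V')$ be the identity if $V$ and $V'$ are points and zero otherwise. This is a presheaf of abelian groups on orbits: a $G$-map from a point to an orbit exists only if that orbit is a point, so a composite of restrictions either involves only points or has target $0$. Let $\mathcal O$ be the discrete $\mathcal T$-operad with colors $*$ and with $\mathcal O(p\colon U\to V)=M(V)$ if $p$ is an isomorphism and $\emptyset$ otherwise, with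
\[
1=0,\qquad\omega\circ\theta=\omega+(p^{-1})^*\theta,\qquad(f,\bar f)^*\omega=f^*\omega.
\]
Composites and pullbacks of isomorphisms are isomorphisms, so these are defined. Associativity holds because $((pq)^{-1})^*=(p^{-1})^*(q^{-1})^*$; unitality, (O2) and (O4) hold because $M$ is a presheaf of groups; and (O3) holds because $p^{-1}f=\bar fp'^{-1}$ gives $f^*(p^{-1})^*\theta=(p'^{-1})^*\bar f^*\theta$. Since $G$ is not a point, $M(G)=0$, so $\phi^*\mathcal O(S)$ is a point for $|S|=1$ and empty otherwise. By Lemma~\ref{lem:detect}, $\phi_*\phi^*\mathcal O(\mathrm{id}_*)$ is a point, whereas $\mathcal O(\mathrm{id}_*)=\mathbb Z/2$. So $\eta_{\mathcal O}$ is not a weak equivalence.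

\subsection{The free operad on a transfer for the group of order two}\label{ss:C2}

Let $G=\{e,\tau\}$ with $e\to_{\mathcal T}G$, so that all maps are admissible, and take one color. We look for the discrete $\mathcal T$-operad freely generated by one operation $\gamma$ over the map $n\colon G\to*$. Restricted to the free orbit, $\gamma$ is a binary operation $\mu$, with inputs indexed by $e$ and $\tau$, that is fixed when $\tau$ acts and the inputs are exchanged. So let $\mathrm{Term}(S)$ be the set of bracketed words in $\mu$ in which each element of $S$ occurs exactly once, that is, of planar binary trees with leaves labeled by $S$. Let $(e,\beta)_*$ rename the leaves, and let $(\tau,\beta)_*$ reflect the tree and rename the leaves. Put $F=\phi_*\mathrm{Term}$. The word $\mu(e,\tau)\in\mathrm{Term}(G)$ is reflected to $\mu(\tau,e)$ and then renamed to $\mu(e,\tau)$, so it is an element $\gamma\in F(n)=\mathrm{Term}(G)^G$.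

The danger is that taking fixed points creates operations over $*$ that are not generated by $\gamma$, or are generated in two ways. Neither happens. Let $\omega\in F(U\to*)=\mathrm{Term}(U)^G$. If $\omega$ is a single letter, then $U$ is a point and $\omega$ is an identity. Otherwise $\omega=\mu(t,t')$ for unique $t\in\mathrm{Term}(S)$, $t'\in\mathrm{Term}(S')$ with $U=S\sqcup S'$, and $\tau\bullet\omega=\mu(\tau\bullet t',\tau\bullet t)$. So $\omega$ is fixed if and only if $S'=\tau S$ and $t'=\tau\bullet t$. Then the map $q\colon U\to G$ with fibers $S$ over $e$ and $S'$ over $\tau$ is equivariant, the pair $(t,t')$ is an element of $F(q)$, and $\omega=\gamma\circ(t,t')$; see Figure~\ref{fig:tree}. The symmetry of the term has produced the map $q$.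

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,-0.6)--(0,0)--(-1.8,1)--(-2.7,2);
\draw (-1.8,1)--(-0.9,2);
\draw (0,0)--(1.8,1)--(2.7,2);
\draw (1.8,1)--(0.9,2);
\draw[dashed] (0,0.25)--(0,2.6);
\fill (0,0) circle (2pt);
\fill (-1.8,1) circle (2pt);
\fill (1.8,1) circle (2pt);
\node[above] at (-2.7,2) {$s_1$};
\node[above] at (-0.9,2) {$s_2$};
\node[above] at (0.9,2) {$\tau s_2$};
\node[above] at (2.7,2) {$\tau s_1$};
\node[below left] at (-0.9,0.5) {$e$};
\node[below right] at (0.9,0.5) {$\tau$};
\end{tikzpicture}
\caption{The word $\mu(\mu(s_1,s_2),\mu(\tau s_2,\tau s_1))$ in the letters $U=\{s_1,s_2,\tau s_1,\tau s_2\}$ for $G=\{e,\tau\}$. It is fixed by reflecting the tree in the dashed line and applying $\tau$ to the letters. Sending each letter to the input $e$ or $\tau$ of the root vertex above which it lies is a $G$-map $q\colon U\to G$; the two subtrees form one operation over $q$.}\label{fig:tree}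
\end{figure}

The recursion continues over the free orbit. An element of $F(p\colon U\to G)$ is a pair $(t,\tau\bullet t)$ with $t\in\mathrm{Term}(p^{-1}(e))$ arbitrary. Let $t=\mu(t_1,t_2)$ in the letters $S_1\sqcup S_2$. The pullback of $n$ along $f\colon G\to*$ is the first projection $G\times G\to G$, and $(f,\mathrm{pr}_2)^*\gamma$ has the value $\mu((v,e),(v,\tau))$ at $v$. Since $\tau\bullet t=\mu(\tau\bullet t_2,\tau\bullet t_1)$, the map $q\colon U\to G\times G$ must send $S_1,S_2,\tau S_2,\tau S_1$ to $(e,e),(e,\tau),(\tau,e),(\tau,\tau)$; it is equivariant, and $(t,\tau\bullet t)$ is $(f,\mathrm{pr}_2)^*\gamma$ composed with the family $t_1,t_2,\tau\bullet t_2,\tau\bullet t_1$ over $q$.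

So every operation of $F$ is an identity or, in exactly one way, a base change of $\gamma$ composed with shallower operations. Given any $\mathcal T$-operad $\mathcal Q$ with one color and any $\bar\omega\in\mathcal Q(n)$, replacing $\gamma$ by $\bar\omega$ recursively defines the only candidate for a morphism $F\to\mathcal Q$ with $\gamma\mapsto\bar\omega$. The next section does this in general and checks that the candidate is a morphism.

\section{Free discrete operads}\label{sec:free}

A \emph{signature} $(X,\Lambda)$ consists of a $G$-set $X$, a set $\Lambda$, and for each $\lambda\in\Lambda$ an admissible map $p_\lambda\colon U_\lambda\to V_\lambda$ to an orbit with colors $x_\lambda\in\mathrm{Hom}_G(U_\lambda,X)$, $y_\lambda\in\mathrm{Hom}_G(V_\lambda,X)$. An \emph{interpretation} of $(X,\Lambda)$ in a discrete $\mathcal T$-operad $(B,\mathcal Q)$ is a map of presheaves $\varphi\colon X\to B$ with elements $\bar\omega_\lambda\in\mathcal Q(p_\lambda;\varphi x_\lambda,\varphi y_\lambda)$.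

\subsection{Terms}

A generator over $V_\lambda$ has one restriction to the free orbit for each $v\in V_\lambda$. So we introduce a symbol $[\lambda,v]$ for each $\lambda\in\Lambda$ and $v\in V_\lambda$, with inputs indexed by $p_\lambda^{-1}(v)$. The elements of $\mathrm{Term}(S,x;c)$, for $x\colon S\to X$ and $c\in X$, and their heights are defined recursively:
\begin{itemize}
\item if $S=\{s\}$ and $x(s)=c$, the \emph{variable} $s$ is a term of height $0$;
\item if $y_\lambda(v)=c$, $S$ is the disjoint union of possibly empty subsets $S_a$, $a\in p_\lambda^{-1}(v)$, and $t_a\in\mathrm{Term}(S_a,x|;x_\lambda(a))$, then the formal expression $[\lambda,v](t_a)_a$ is a term of height $1+\max_a\mathrm{ht}(t_a)$, with $\max\emptyset=0$.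
\end{itemize}
The data $\lambda$, $v$, $(S_a)$, $(t_a)$ are part of the expression and are determined by it. Identities are variables, composition is substitution, and transport moves symbols, permutes subterms and renames variables:
\begin{gather*}
s\circ(t')=t',\qquad[\lambda,v](t_a)_a\circ(t'_s)_{s\in S}=[\lambda,v]\big(t_a\circ(t'_s)_{s\in S_a}\big)_a,\\
(g,\beta)_*s=\beta(s),\qquad(g,\beta)_*[\lambda,v](t_a)_a=[\lambda,gv]\big((g,\beta|)_*t_{g^{-1}b}\big)_{b\in p_\lambda^{-1}(gv)}.
\end{gather*}
The last term is well formed because $gx_\lambda(g^{-1}b)=x_\lambda(b)$ and $gy_\lambda(v)=y_\lambda(gv)$.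

\begin{lemma}\label{lem:term}
$\mathrm{Term}=\mathrm{Term}(X,\Lambda)$ is a discrete $G$-operad with colors $X$.
\end{lemma}

\begin{proof}
Left unitality and (P4) are definitions. The other axioms follow by induction on the height of the outermost term $t$. If $t=s$ is a variable, the two sides of associativity are $t'\circ(t''_b)_b$, right unitality reads $s\circ(s)=s$, (P2) is composition of bijections, and both sides of (P3) are $(g,\alpha)_*t'$. Let $t=[\lambda,v](t_a)_a$. Then the two sides of associativity are $[\lambda,v]$ applied to $(t_a\circ(t'_s))\circ(t''_b)$ and to $t_a\circ(t'_s\circ(t''_b))$; $t\circ(s)_s$ is $[\lambda,v]$ applied to the $t_a\circ(s)_{s\in S_a}$; the two sides of the second part of (P2) are $[\lambda,ghv]$ applied to $(g,\beta|)_*(h,\beta'|)_*t_{h^{-1}g^{-1}b}$ and to $(gh,\beta\beta'|)_*t_{(gh)^{-1}b}$, and $(e,\mathrm{id})_*t=[\lambda,v]((e,\mathrm{id})_*t_a)_a$; the two sides of (P3) are $[\lambda,gv]$ applied, in position $b=ga$, to $(g,\alpha|)_*(t_a\circ(t'_s)_{s\in S_a})$ and to $(g,\beta|)_*t_a\circ((g,\alpha|)_*t'_{\beta^{-1}s'})_{s'\in\beta S_a}$. In each case the arguments agree by induction.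
\end{proof}

Put $F(X,\Lambda)=\phi_*\mathrm{Term}(X,\Lambda)$, abbreviated $F$. It contains the elements $\gamma_\lambda\in F(p_\lambda;x_\lambda,y_\lambda)$ with $(\gamma_\lambda)_v=[\lambda,v](a)_{a\in p_\lambda^{-1}(v)}$, the symbol applied to its own inputs as variables; indeed $g\bullet[\lambda,v](a)_a=[\lambda,gv](g\,g^{-1}b)_b=(\gamma_\lambda)_{gv}$. For $\omega\in F(p\colon U\to V;x,y)$ let $\mathrm{ht}(\omega)=\max_v\mathrm{ht}(\omega_v)$, which is $0$ if $V=\emptyset$.

\subsection{Unique decomposition}

\begin{lemma}\label{lem:decomp}
Let $\omega\in F(p\colon U\to V;x,y)$ with $V$ an orbit. Exactly one of the following holds.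
\begin{itemize}
\item[(D0)] $p$ is an isomorphism, $x=yp$ and $\omega=1_p^y$.
\item[(D1)] There are $\lambda\in\Lambda$, a $G$-map $f\colon V\to V_\lambda$ with $y=y_\lambda f$, an admissible map $q\colon U\to P=V\times_{V_\lambda}U_\lambda$ over $V$, and $t\in F(q;x,x_\lambda f')$ with $\omega=(f,f')^*\gamma_\lambda\circ t$, where $f'\colon P\to U_\lambda$ is the projection.
\end{itemize}
In case {\rm(D1)} the quadruple $(\lambda,f,q,t)$ is unique and $\mathrm{ht}(t)<\mathrm{ht}(\omega)$.
\end{lemma}

\begin{proof}
Transport takes variables to variables and other terms to other terms, and $V$ is transitive, so either all $\omega_v$ are variables or none is. In the first case each fiber $p^{-1}(v)$ is a point $s$ with $x(s)=y(v)$ and $\omega_v=s=(1_p^y)_v$, so (D0) holds; conversely in (D0) all $\omega_v$ are variables.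

In the second case write $\omega_v=[\lambda_v,f(v)](t_{(v,a)})_{a}$ with $a\in p_{\lambda_v}^{-1}(f(v))$ and $t_{(v,a)}$ a term in the variables $S_{(v,a)}\subseteq p^{-1}(v)$. Comparing both sides of $\omega_{gv}=g\bullet\omega_v$ gives
\[
\lambda_{gv}=\lambda_v,\qquad f(gv)=gf(v),\qquad S_{(gv,ga)}=gS_{(v,a)},\qquad t_{(gv,ga)}=g\bullet t_{(v,a)}.
\]
So $\lambda_v=\lambda$ is constant, $f\colon V\to V_\lambda$ is a $G$-map, and $y=y_\lambda f$. The pairs $(v,a)$ that occur are exactly the elements of $P$. Let $q(s)=(v,a)$ for $s\in S_{(v,a)}$. This is a $G$-map over $V$ with fibers $S_{(v,a)}$, and it is admissible by Lemma~\ref{lem:adm}(d), since $p$ factors through it. The family $t=(t_{(v,a)})$ is equivariant and $t_{(v,a)}$ has output color $x_\lambda(a)=x_\lambda f'(v,a)$, so $t\in F(q;x,x_\lambda f')$, and $\mathrm{ht}(t)<\mathrm{ht}(\omega)$. For any $\lambda$ and $f$ we have $((f,f')^*\gamma_\lambda)_v=[\lambda,f(v)]((v,a))_a$, so for any quadruple as in (D1)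
\[
\big((f,f')^*\gamma_\lambda\circ t\big)_v=[\lambda,f(v)](t_{(v,a)})_a .
\]
This shows that our quadruple satisfies (D1), that in case (D1) no $\omega_v$ is a variable, and that $\lambda$, $f$, the fibers of $q$ and $t$ can be read off from $\omega$.
\end{proof}

The admissibility of $q$ is not part of the data of $\omega$; it is forced by the cancellation property, that is, by axiom (iii). Without it the inner part $t$ would not be an operation of $F$ and the recursion below could not start.

\subsection{The universal property}

\begin{proposition}\label{prop:free}
Let $(B,\mathcal Q)$ be a discrete $\mathcal T$-operad, with $B$ an arbitrary presheaf. Sending a morphism $\Phi\colon F(X,\Lambda)\to(B,\mathcal Q)$ to its map of colors and the elements $\Phi(\gamma_\lambda)$ is a bijection onto the set of interpretations of $(X,\Lambda)$ in $(B,\mathcal Q)$.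
\end{proposition}

\begin{proof}
Fix an interpretation $(\varphi,(\bar\omega_\lambda))$. A morphism $\Phi$ inducing it satisfies, over an orbit,
\begin{equation}\label{eq:rec}
\Phi(1_p^y)=1_p^{\varphi y},\qquad\Phi\big((f,f')^*\gamma_\lambda\circ t\big)=(f,f')^*\bar\omega_\lambda\circ\Phi(t),
\end{equation}
where $\Phi(t)$ is formed componentwise over the orbits of $P$. By Lemma~\ref{lem:decomp} and induction on height, \eqref{eq:rec} determines $\Phi$. Conversely, by the uniqueness in Lemma~\ref{lem:decomp}, \eqref{eq:rec} defines maps $\Phi\colon F(p;x,y)\to\mathcal Q(p;\varphi x,\varphi y)$ recursively; the composite on the right is defined because $(f,f')^*\bar\omega_\lambda$ has input colors $\varphi x_\lambda f'$. We show that $\Phi$ is a morphism with $\Phi(\gamma_\lambda)=\bar\omega_\lambda$. Identities are preserved by \eqref{eq:rec} with $p=\mathrm{id}$. The point in each remaining step is to find the decomposition (D1) of the element to which $\Phi$ is applied.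

\emph{Base change.} We prove $\Phi((g,\bar g)^*\omega)=(g,\bar g)^*\Phi(\omega)$ for all cartesian $(g,\bar g)\colon p''\to p$, with $p''\colon U''\to V''$, by induction on $\mathrm{ht}(\omega)$. Both sides are componentwise, so let $V''$ and $V$ be orbits. If $\omega=1_p$, both sides are $1_{p''}$ by Lemma~\ref{lem:ids}(b). Let $\omega=(f,f')^*\gamma_\lambda\circ t$ as in (D1). Put $P''=V''\times_{V_\lambda}U_\lambda$, formed along $fg$, let $g'=g\times\mathrm{id}\colon P''\to P$, and let $q''=(p'',f'q\bar g)\colon U''\to P''$, which is defined because $p_\lambda f'q\bar g=fp\bar g=fgp''$. Then $g'q''=(p\bar g,f'q\bar g)=q\bar g$. The square $(g,g')$ from $P''\to V''$ to $P\to V$ is cartesian, and its pasting with the square formed by $q''$ and $q$ is the cartesian square $(g,\bar g)$. So $(g',\bar g)\colon q''\to q$ is cartesian, and (O3) and (O2) give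
\[
(g,\bar g)^*\omega=(g,g')^*(f,f')^*\gamma_\lambda\circ(g',\bar g)^*t=(fg,f'g')^*\gamma_\lambda\circ(g',\bar g)^*t.
\]
As $f'g'$ is the projection $P''\to U_\lambda$, this is the decomposition (D1) of $(g,\bar g)^*\omega$. By \eqref{eq:rec}, the induction hypothesis for $t$, and (O2), (O3) in $\mathcal Q$,
\[
\Phi\big((g,\bar g)^*\omega\big)=(fg,f'g')^*\bar\omega_\lambda\circ(g',\bar g)^*\Phi(t)=(g,\bar g)^*\big((f,f')^*\bar\omega_\lambda\circ\Phi(t)\big)=(g,\bar g)^*\Phi(\omega).
\]

\emph{Composition.} We prove $\Phi(\omega\circ\theta)=\Phi(\omega)\circ\Phi(\theta)$ for all $\theta$ by induction on $\mathrm{ht}(\omega)$, again with the base of $\omega$ an orbit. If $\omega=1_p$, Lemma~\ref{lem:ids}(c) in $F$ and in $\mathcal Q$ and the previous step give $\Phi(1_p\circ\theta)=\Phi((p^{-1},\mathrm{id})^*\theta)=(p^{-1},\mathrm{id})^*\Phi(\theta)=1_p\circ\Phi(\theta)$. If $\omega=(f,f')^*\gamma_\lambda\circ t$, then $(f,f')^*\gamma_\lambda\circ(t\circ\theta)$ is the decomposition (D1) of $\omega\circ\theta$, so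
\[
\Phi(\omega\circ\theta)=(f,f')^*\bar\omega_\lambda\circ\Phi(t\circ\theta)=(f,f')^*\bar\omega_\lambda\circ\Phi(t)\circ\Phi(\theta)=\Phi(\omega)\circ\Phi(\theta).
\]

\emph{Generators.} Let $\mathrm{pr}\colon V_\lambda\times_{V_\lambda}U_\lambda\to U_\lambda$ be the projection and $k=\mathrm{pr}^{-1}$. By Lemma~\ref{lem:ids}(a) and (O2), $(\mathrm{id},\mathrm{pr})^*\gamma_\lambda\circ1_k=(\mathrm{id},\mathrm{pr}\,k)^*\gamma_\lambda=\gamma_\lambda$, which is the decomposition (D1) of $\gamma_\lambda$. The same computation in $\mathcal Q$ gives $\Phi(\gamma_\lambda)=(\mathrm{id},\mathrm{pr})^*\bar\omega_\lambda\circ1_k=\bar\omega_\lambda$.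
\end{proof}

In particular $F(\emptyset,\emptyset)$ is the initial object $\emptyset$ of $\mathcal M$ and of $\mathcal M'$.

\section{The model structure on $\mathcal M'$}\label{sec:model}

\subsection{Generating cofibrations}

We need objects of $\mathcal M'$ that represent a color and a family of operations. Let $D_H=F(G/H,\emptyset)$, regarded as simplicially constant. By Proposition~\ref{prop:free}, applied in each degree, maps $D_H\to(B,\mathcal Q)$ in $\mathcal M$ are elements of $B(G/H)$.

Let $p\colon U\to V$ be admissible with $V$ an orbit. For a set $\Lambda$ let $F_p(\Lambda)=F(U\sqcup V,\Lambda)$ for the signature in which every generator has $p_\lambda=p$ and the inclusions of $U$ and $V$ as colors. By Proposition~\ref{prop:free} a map of sets $\alpha\colon\Lambda\to\Lambda'$ induces a unique morphism $F_p(\Lambda)\to F_p(\Lambda')$ that is the identity on colors and sends $\gamma_\lambda$ to $\gamma_{\alpha\lambda}$, and uniqueness makes this functorial. So a simplicial set $K$ gives an object $C_p[K]\in\mathcal M'$ with $C_p[K]_j=F_p(K_j)$, functorially in $K$. Maps $C_p[K]\to(B,\mathcal Q)$ in $\mathcal M$ are triples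 of $x\in B(U)$, $y\in B(V)$ and a simplicial map $K\to\mathcal Q(p;x,y)$: the map of colors $U\sqcup V\to B$ is the pair $(x,y)$, the morphism in degree $j$ is a function $K_j\to\mathcal Q(p;x,y)_j$, and these morphisms commute with a simplicial operator if and only if they do so on generators, again by uniqueness. Let
\[
I=\{\emptyset\to D_H\}_{H\le G}\ \cup\ \{C_p[\partial\Delta^k]\to C_p[\Delta^k]\}_{p,\ k\ge0},
\]
a set of maps in $\mathcal M'$.

\begin{lemma}\label{lem:trivfib}
For a morphism $(\varphi,\Phi)\colon(A,\mathcal O)\to(B,\mathcal Q)$ in $\mathcal M$ the following are equivalent: {\rm(1)} it is an ambient trivial fibration; {\rm(2)} $A(G/H)\to B(G/H)$ is surjective for all $H$ and all maps of operation spaces are trivial Kan fibrations; {\rm(3)} it has the RLP against $I$.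
\end{lemma}

\begin{proof}
A lifting problem against $\emptyset\to D_H$ asks for a preimage of an element of $B(G/H)$. The map $C_p[\partial\Delta^k]\to C_p[\Delta^k]$ is the identity on colors, so a lifting problem against it is a choice of $x,y$ and a lifting problem of $\partial\Delta^k\to\Delta^k$ against $\mathcal O(p;x,y)\to\mathcal Q(p;\varphi x,\varphi y)$. Hence (2) and (3) are equivalent. The conditions on operation spaces in (1) and (2) agree. Assume (1) and let $y\in B(G/H)$. Essential surjectivity gives an isomorphism $\varphi x\to y$ in the homotopy category, and it lifts to an isomorphism $x\to x'$, so $\varphi x'=y$. Assume (2). The functor of homotopy categories at $G/H$ is fully faithful and surjective on objects, so it is essentially surjective; given an isomorphism $\beta\colon\varphi x\to y'$, choose $x'$ with $\varphi x'=y'$, and the unique morphism $x\to x'$ over $\beta$ is an isomorphism.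
\end{proof}

\subsection{Change of colors}

The set $I$ gives one factorization inside $\mathcal M'$. For the other we have no generating trivial cofibrations in $\mathcal M'$ at hand, and an ambient factorization of a map in $\mathcal M'$ may pass through an object outside $\mathcal M'$. The remedy is that trivial fibrations only ask for a surjection on colors, and every presheaf is the image of a disjoint union of orbits.

\begin{lemma}\label{lem:recolor}
Let $u\colon\mathcal X\to\mathcal Z$ be a map in $\mathcal M$ with $\mathcal X\in\mathcal M'$. Then $u=\zeta u'$ with $u'\colon\mathcal X\to\mathcal Z'$, $\mathcal Z'\in\mathcal M'$, and $\zeta\colon\mathcal Z'\to\mathcal Z$ an ambient trivial fibration.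
\end{lemma}

\begin{proof}
Let $A_{\mathcal X}$, $A_{\mathcal Z}$ be the colors and put $A'=A_{\mathcal X}\sqcup\coprod_{H\le G}\coprod_{a\in A_{\mathcal Z}(G/H)}G/H$, a coproduct of presheaves in $\mathrm{Set}^G$, hence in $\mathrm{Set}^G$. Let $\alpha\colon A'\to A_{\mathcal Z}$ be $u$ on $A_{\mathcal X}$ and $a$ on the summand indexed by $a$; it is surjective at every $G/H$. Let $\mathcal Z'$ have colors $A'$, operation spaces $\mathcal Z'(p;x,y)=\mathcal Z(p;\alpha x,\alpha y)$ and the structure maps of $\mathcal Z$. Then $\zeta=(\alpha,\mathrm{id})$ satisfies (2) of Lemma~\ref{lem:trivfib}, and $u'$ is the inclusion on colors and $u$ on operations.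
\end{proof}

\begin{proposition}\label{prop:model}
Let $W$ and $\mathrm{Fib}$ be the ambient weak equivalences and fibrations between objects of $\mathcal M'$, and let $\mathrm{Cof}$ be the class of maps in $\mathcal M'$ with the LLP against $W\cap\mathrm{Fib}$. These classes form a model structure on $\mathcal M'$. The class $\mathrm{Cof}$ consists of the ambient cofibrations between objects of $\mathcal M'$. Every object of $\mathcal M'$ is the target of a trivial fibration from an $I$-cell complex formed in $\mathcal M'$, and every cofibrant object is a retract of such a complex.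
\end{proposition}

\begin{proof}
The category $\mathcal M'$ is complete and cocomplete by Lemma~\ref{lem:lfp}. Two-out-of-three for $W$ and closure of $W$ and $\mathrm{Fib}$ under retracts are inherited from $\mathcal M$, and a class defined by a lifting property is closed under retracts.

\emph{Cofibrations.} Ambient cofibrations between objects of $\mathcal M'$ lie in $\mathrm{Cof}$ because $\mathcal M'$ is full. Conversely let $i\colon\mathcal X\to\mathcal Y$ be in $\mathrm{Cof}$. Factor $i=wu$ in $\mathcal M$ with $u\colon\mathcal X\to\mathcal Z$ an ambient cofibration and $w$ an ambient trivial fibration, and write $u=\zeta u'$ as in Lemma~\ref{lem:recolor}. Then $w\zeta\colon\mathcal Z'\to\mathcal Y$ is in $W\cap\mathrm{Fib}$ and $w\zeta u'=i$, so there is $s\colon\mathcal Y\to\mathcal Z'$ with $si=u'$ and $w\zeta s=\mathrm{id}$. The maps $\zeta s\colon\mathcal Y\to\mathcal Z$ and $w\colon\mathcal Z\to\mathcal Y$ satisfy $\zeta si=u$, $wu=i$ and $w\zeta s=\mathrm{id}$, so $i$ is a retract of $u$ and is an ambient cofibration.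

\emph{Lifting.} $\mathrm{Cof}$ lifts against $W\cap\mathrm{Fib}$ by definition. A map in $\mathrm{Cof}\cap W$ is an ambient trivial cofibration by the previous step, so it lifts against $\mathrm{Fib}$.

\emph{Factorization.} The small object argument for $I$ in $\mathcal M'$ factors any map as a relative $I$-cell complex followed by a map with the RLP against $I$. By Lemma~\ref{lem:trivfib} the second map is in $W\cap\mathrm{Fib}$ and the first is in $\mathrm{Cof}$. For the other factorization of $\mathcal X\to\mathcal Y$, factor it in $\mathcal M$ as an ambient trivial cofibration $u\colon\mathcal X\to\mathcal Z$ followed by an ambient fibration $\mathcal Z\to\mathcal Y$, and write $u=\zeta u'$. Then $u'\in W$ by two-out-of-three, and $\mathcal Z'\to\mathcal Z\to\mathcal Y$ is in $\mathrm{Fib}$. The map $u'$ need not be a cofibration, so factor it in $\mathcal M'$ as $\mathcal X\to\mathcal X'$ in $\mathrm{Cof}$ followed by $\mathcal X'\to\mathcal Z'$ in $W\cap\mathrm{Fib}$. Then $\mathcal X\to\mathcal X'$ is in $\mathrm{Cof}\cap W$ and $\mathcal X'\to\mathcal Y$ is in $\mathrm{Fib}$.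

Finally, the first factorization of $\emptyset\to\mathcal Y$ is a trivial fibration $\mathcal O\to\mathcal Y$ from an $I$-cell complex, and it has a section if $\mathcal Y$ is cofibrant.
\end{proof}

This proves Theorem~\ref{thm:A}(1). From Theorem~\ref{thm:ambient} the proof used only the description of weak equivalences and fibrations and the lifting and factorization axioms.

\section{The unit on cofibrant objects}\label{sec:unit}

Simplicial cell complexes are not free on a signature, but in a fixed simplicial degree attaching a cell only adds generators.

\begin{lemma}\label{lem:cell}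
Let $\mathcal O\in\mathcal M'$ be an $I$-cell complex and $j\ge0$. Then $\mathcal O_j\cong F(X,\Lambda)=\phi_*\mathrm{Term}(X,\Lambda)$ for some signature $(X,\Lambda)$.
\end{lemma}

\begin{proof}
Let $\mathcal M'_0$ be the category of discrete $\mathcal T$-operads with colors in $\mathrm{Set}^G$. We first show that $\mathrm{ev}_j\colon\mathcal M'\to\mathcal M'_0$, $\mathcal O\mapsto\mathcal O_j$, preserves colimits. The functor $K\mapsto K_j$ from simplicial sets to sets has the right adjoint $E$ with $E(Z)_m=Z^{\Delta([j],[m])}$. Since $E$ preserves products, applying it to the operation sets of $(B,\mathcal Q)\in\mathcal M'_0$ gives an object $E\mathcal Q\in\mathcal M'$ with colors $B$. Given a map of colors $\varphi$, simplicial maps $\mathcal O(p;x,y)\to E\mathcal Q(p;\varphi x,\varphi y)$ correspond to functions $\mathcal O(p;x,y)_j\to\mathcal Q(p;\varphi x,\varphi y)$, and, since $K\mapsto K_j$ also preserves products, the former preserve the structure if and only if the latter do. So $\mathrm{ev}_j$ is a left adjoint.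

Write $\mathcal O$ as the colimit of a transfinite sequence $(\mathcal O^\beta)$ with $\mathcal O^0=\emptyset$, each successor a pushout along a map in $I$, each limit stage a colimit. We construct by transfinite induction signatures $(X_\beta,\Lambda_\beta)$ and isomorphisms $\mathcal O^\beta_j\cong F(X_\beta,\Lambda_\beta)$ under which the transition maps are given by inclusions $X_\beta\subseteq X_{\beta'}$ on colors and send $\gamma_\lambda$ to $\gamma_\lambda$ along inclusions $\Lambda_\beta\subseteq\Lambda_{\beta'}$. At each stage we identify the maps from $\mathcal O^\beta_j$ to $(B,\mathcal Q)\in\mathcal M'_0$, naturally in $(B,\mathcal Q)$, with interpretations of a signature, so that precomposition with a transition map restricts the interpretation; Proposition~\ref{prop:free} and the Yoneda lemma then give the isomorphism.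
\begin{itemize}
\item The initial object is $F(\emptyset,\emptyset)$.
\item A pushout along $\emptyset\to D_H$ is a coproduct with $D_H$. A map out of it is an interpretation of $(X_\beta,\Lambda_\beta)$ and an element of $B(G/H)$, that is, an interpretation of $(X_\beta\sqcup G/H,\Lambda_\beta)$.
\item Consider a pushout along $C_p[\partial\Delta^k]\to C_p[\Delta^k]$, attached at colors $x,y$ in $X_\beta$. In degree $j$ a map out of it is a map $\Phi$ from $F(X_\beta,\Lambda_\beta)$, with color map $\varphi$, and a map from $F_p(\Delta^k_j)$ that agree on $F_p(\partial\Delta^k_j)$. The second map must have colors $(\varphi x,\varphi y)$, so it is a function $\Delta^k_j\to\mathcal Q(p;\varphi x,\varphi y)$, and on $\partial\Delta^k_j$ it is prescribed by $\Phi$ and the attaching map. Together these are an interpretation of $(X_\beta,\Lambda_\beta\sqcup(\Delta^k_j\setminus\partial\Delta^k_j))$, the new generators being of type $(p,x,y)$.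
\item At a limit stage, and for $\mathcal O$ itself, a map out of the colimit is a compatible family of maps, that is, a compatible family of interpretations, that is, an interpretation of $(\bigcup_\beta X_\beta,\bigcup_\beta\Lambda_\beta)$. \qedhere
\end{itemize}
\end{proof}

\begin{proposition}\label{prop:unit}
The unit $\eta_{\mathcal O}\colon\mathcal O\to\phi_*\phi^*\mathcal O$ is an isomorphism for every cofibrant $\mathcal O\in\mathcal M'$.
\end{proposition}

\begin{proof}
Let $\mathcal O$ be an $I$-cell complex. By Lemma~\ref{lem:cell} and Proposition~\ref{prop:adj}, $(\eta_{\mathcal O})_j=\eta_{\mathcal O_j}$ is an isomorphism for every $j$, so $\eta_{\mathcal O}$ is one. A cofibrant object is a retract of an $I$-cell complex by Proposition~\ref{prop:model}, its unit is a retract of the unit of that complex, and a retract of an isomorphism is an isomorphism.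
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
The adjunction is Proposition~\ref{prop:adj}. The hypotheses of Lemma~\ref{lem:QE} hold by Lemma~\ref{lem:detect} and Proposition~\ref{prop:unit}.
\end{proof}

\begin{remark}
In contrast to $\phi_*$, the functor $\phi^*$ neither reflects nor preserves weak equivalences when $G\ne1$. Let $\mathcal O$ be the operad of Section~\ref{ss:counter}. Then $\phi^*\eta_{\mathcal O}$ is the inverse of $\varepsilon_{\phi^*\mathcal O}$, while $\eta_{\mathcal O}$ is not a weak equivalence. If $\zeta\colon\mathcal O^c\to\mathcal O$ is a trivial fibration from a cofibrant object and $\phi^*\zeta$ were a weak equivalence, then $\eta_{\mathcal O}\zeta=\phi_*\phi^*\zeta\circ\eta_{\mathcal O^c}$ would be one, and hence so would $\eta_{\mathcal O}$.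
\end{remark}

\section{Cofibrant objects}\label{sec:cofibrant}

We prove parts (1)--(3) of Theorem~\ref{thm:B}; part (4) was proved in Section~\ref{ss:counter}.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The description of cofibrations is part of Proposition~\ref{prop:model}. Let $\mathcal Z\in\mathcal M$ be cofibrant. Lemma~\ref{lem:recolor} for $\emptyset\to\mathcal Z$ gives an ambient trivial fibration $\mathcal Z'\to\mathcal Z$ with $\mathcal Z'\in\mathcal M'$. It has a section, so the presheaf of colors of $\mathcal Z$ is a retract of one in $\mathrm{Set}^G$, and $\mathcal Z\in\mathcal M'$. The left adjoint $R$ exists by Lemma~\ref{lem:lfp}. The functor $\iota$ preserves and reflects weak equivalences and fibrations by definition. It is fully faithful, so the unit $\mathcal Z\to\iota R\mathcal Z$ is an isomorphism for $\mathcal Z\in\mathcal M'$, in particular for cofibrant $\mathcal Z$. Lemma~\ref{lem:QE} applies.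
\end{proof}

Parts (2) and (3) both come from the following description of cofibrant $G$-operads.

\begin{lemma}\label{lem:cofN}
Every cofibrant $\mathcal P\in\mathcal N$ is a retract of $\phi^*\mathcal O$ for some $I$-cell complex $\mathcal O\in\mathcal M'$.
\end{lemma}

\begin{proof}
Choose a trivial fibration $\zeta\colon\mathcal O\to\phi_*\mathcal P$ from an $I$-cell complex (Proposition~\ref{prop:model}), and let $F\colon\phi^*\mathcal O\to\mathcal P$ be its adjunct, so $\phi_*F\circ\eta_{\mathcal O}=\zeta$. Since $\eta_{\mathcal O}$ is an isomorphism, $\phi_*F$ is a trivial fibration, hence so is $F$ by Lemma~\ref{lem:detect}. As $\mathcal P$ is cofibrant, $F$ has a section.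
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The first two sentences are Proposition~\ref{prop:adj}, Lemma~\ref{lem:detect} and Proposition~\ref{prop:unit}. The left Quillen functor $\phi^*$ preserves cofibrant objects. If $\mathcal P$ is cofibrant, Lemma~\ref{lem:cofN} makes $\phi_*\mathcal P$ a retract of $\phi_*\phi^*\mathcal O\cong\mathcal O$, so $\phi_*\mathcal P$ is cofibrant. Thus the adjunction restricts to cofibrant objects, where both $\eta$ and $\varepsilon$ are isomorphisms.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
By Lemma~\ref{lem:cofN} there is a morphism $\mathcal P\to\phi^*\mathcal O$ with $\mathcal O$ an $I$-cell complex, and by Lemma~\ref{lem:cell} and the counit, $(\phi^*\mathcal O)_j=\phi^*(\mathcal O_j)\cong\mathrm{Term}(X,\Lambda)$ for a signature depending on $j$. The stabilizer of a $j$-simplex of $\mathcal P$ is contained in the stabilizer of its image, and $\mathcal F_{\mathcal T}$ is closed under subgroups. So it suffices to show that the stabilizer $\Gamma$ of a term $t$ in the variables $S=\{1,\dots,n\}$ lies in $\mathcal F_{\mathcal T}$.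

First, if $(e,\sigma)_*t=t$ for a term $t$ in any set of variables $S$ and a permutation $\sigma$ of $S$, then $\sigma=\mathrm{id}$. For a variable, $S$ is a point. For $t=[\lambda,v](t_a)_a$ we get $\sigma S_a=S_a$ and $(e,\sigma|)_*t_a=t_a$, so $\sigma$ is the identity on each $S_a$ by induction on height. Hence $\Gamma$ projects injectively to $G$, and it is the graph of an action of its image $H$ on $S$.

Second, we show by induction on height: if $H\le G$ acts on the set $S$ of variables of a term $t$ and $h\bullet t=t$ for all $h\in H$, then $S$ is an admissible $H$-set. If $t$ is a variable, $S$ is a point and $H\to_{\mathcal T}H$. Let $t=[\lambda,v](t_a)_a$. Comparing $h\bullet t$ with $t$ gives $hv=v$, $hS_a=S_{ha}$ and $h\bullet t_a=t_{ha}$. The fiber $p_\lambda^{-1}(v)$ is an admissible $\mathrm{Stab}(v)$-set, hence an admissible $H$-set by Lemma~\ref{lem:adm}(c). Let $s\in S_a$ and $K=\mathrm{Stab}_H(a)$, so $K\to_{\mathcal T}H$. The group $K$ acts on $S_a$ and fixes $t_a$, so $\mathrm{Stab}_K(s)\to_{\mathcal T}K$ by induction. If $h\in H$ fixes $s$ then $s\in S_a\cap S_{ha}$, so $h\in K$. Therefore $\mathrm{Stab}_H(s)=\mathrm{Stab}_K(s)\to_{\mathcal T}K\to_{\mathcal T}H$,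 and transitivity finishes the induction. Thus $\Gamma\in\mathcal F_{\mathcal T}$.

Finally, if $\Gamma$ fixes a profile and $\mathcal P(x_1,\dots,x_n;x_0)^\Gamma$ has a vertex, then $\Gamma$ is a subgroup of the stabilizer of that vertex, so $\Gamma\in\mathcal F_{\mathcal T}$.
\end{proof}

\appendix

\section{Renaming and restriction}\label{app:axioms}

Keep the colors, operation spaces, identities and compositions of Definition~\ref{def:Toperad}, and replace base change by two kinds of maps: for an isomorphism $\sigma\colon U'\to U$ a \emph{renaming} $\sigma^*\colon\mathcal O(p;x,y)\to\mathcal O(p\sigma;x\sigma,y)$, and for a map of orbits $f\colon V'\to V$, with $P=V'\times_VU$ and projection $f'\colon P\to U$, a \emph{restriction} $f^\star\colon\mathcal O(p;x,y)\to\mathcal O(P\to V';xf',yf)$. Both are extended componentwise to arbitrary finite bases. For $\omega$ over $p\colon U\to V$ and $\theta$ over $q\colon W\to U$ the axioms are: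
\begin{itemize}
\item[(A1)] $\circ$ is associative and unital.
\item[(A2)] $(\sigma\sigma')^*=\sigma'^*\sigma^*$ and $\mathrm{id}^*=\mathrm{id}$; (a) $\omega\circ\sigma'^*\theta=\sigma'^*(\omega\circ\theta)$ for an isomorphism $\sigma'\colon W'\to W$; (b) $\sigma^*\omega\circ\sigma^\star\theta=\tilde\sigma^*(\omega\circ\theta)$ for an isomorphism $\sigma\colon U'\to U$, with $\tilde\sigma\colon U'\times_UW\to W$ the projection.
\item[(A3)] $g^\star f^\star\omega=c^*(fg)^\star\omega$ and $\mathrm{id}^\star\omega=c^*\omega$, with $c$ the canonical isomorphisms $V''\times_{V'}(V'\times_VU)\to V''\times_VU$ and $V\times_VU\to U$.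
\item[(A4)] $f^\star(\omega\circ\theta)=k_0^*(f^\star\omega\circ f'^\star\theta)$ with $k_0\colon V'\times_VW\to P\times_UW$ canonical; $f^\star\sigma^*\omega=(V'\times_V\sigma)^*f^\star\omega$; and $f^\star1_y=\mathrm{pr}^*1_{yf}$ with $\mathrm{pr}\colon V'\times_VV\to V'$.
\end{itemize}

\begin{proposition}\label{prop:axioms}
The assignments $(f,\bar f)^*=k^*f^\star$, with $k=(p',\bar f)\colon U'\to V'\times_VU$, and $\sigma^*=(\mathrm{id}_V,\sigma)^*$, $f^\star=(f,f')^*$ are mutually inverse bijections between structures satisfying {\rm(A1)--(A4)} and structures satisfying {\rm(O1)--(O4)}. A family of maps preserves renaming and restriction if and only if it preserves base change.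
\end{proposition}

\begin{proof}
\emph{From {\rm(A)} to {\rm(O)}.} For a square $(\mathrm{id}_V,\sigma)$, (A3) gives $k^*\mathrm{id}^\star\omega=(ck)^*\omega=\sigma^*\omega$, since $ck=\sigma$; this includes $(\mathrm{id},\mathrm{id})^*=\mathrm{id}$. For the square $(f,f')$ we have $k=\mathrm{id}$, so $(f,f')^*=f^\star$. For (O2), let $l\colon U''\to V''\times_{V'}U'$ be canonical. By (A4) and (A3),
\[
l^*g^\star k^*f^\star\omega=l^*(V''\times_{V'}k)^*g^\star f^\star\omega=l^*(V''\times_{V'}k)^*c^*(fg)^\star\omega,
\]
and $c(V''\times_{V'}k)l$ is the canonical isomorphism $U''\to V''\times_VU$. For (O3), let $n\colon W'\to U'\times_UW$ and $m\colon W'\to V'\times_VW$ be canonical. As $\bar f=f'k$, (A3) gives $\bar f^\star\theta=(c^{-1})^*k^\star f'^\star\theta$ with $c\colon U'\times_P(P\times_UW)\to U'\times_UW$. By (A2)(a) and (b) the right side of (O3) is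
\[
k^*f^\star\omega\circ(c^{-1}n)^*k^\star f'^\star\theta=(c^{-1}n)^*\tilde k^*(f^\star\omega\circ f'^\star\theta),
\]
and by (A4) the left side is $m^*k_0^*(f^\star\omega\circ f'^\star\theta)$. Both $\tilde kc^{-1}n$ and $k_0m$ are the canonical isomorphism $W'\to P\times_UW$. For (O4), $k^*f^\star1_y=(\mathrm{pr}\,k)^*1_{yf}=1_{yf}$.

\emph{From {\rm(O)} to {\rm(A)}.} By (O2), $(\mathrm{id},k)^*(f,f')^*=(f,f'k)^*=(f,\bar f)^*$, so the assignments are mutually inverse, and the statement on morphisms follows. Functoriality in (A2) is (O2); (a) is (O3) for the squares $(\mathrm{id}_V,\mathrm{id}_U)$, $(\mathrm{id}_U,\sigma')$, and (b) is (O3) for $(\mathrm{id}_V,\sigma)$, $(\sigma,\tilde\sigma)$. In (A3), (O2) shows that both sides are the base change along $fg$ and the projection $V''\times_{V'}(V'\times_VU)\to U$, and $\mathrm{id}^\star=(\mathrm{id},c)^*$ by definition. In (A4), with $f''\colon P\times_UW\to W$ the projection, (O3) and (O2) give $k_0^*(f^\star\omega\circ f'^\star\theta)=(f,f''k_0)^*(\omega\circ\theta)$, and $f''k_0$ is the projection $V'\times_VW\to W$. Both sides of the second identity are the base change along $f$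 and $(v',u')\mapsto\sigma u'$. For the third, the projection $V'\times_VV\to V$ equals $f\,\mathrm{pr}$, so $f^\star1_y=(\mathrm{id},\mathrm{pr})^*(f,f)^*1_y=\mathrm{pr}^*1_{yf}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AR}
Ad\'amek and Rosick\'y, \emph{Locally Presentable and Accessible Categories}.

\bibitem{Marc}
Gregoire Marc, \emph{Homotopy theory of simplicial parametrized operads}, arXiv:2510.06932 (2025).

\end{thebibliography}
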